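\title{Two small finitely generated semigroup varieties\\ whose join has continuum many subvarieties}

\begin{abstract}
A variety is small if it has finitely many subvarieties. We construct a small semigroup variety $\mathcal U$, generated by a finite semigroup, whose join with the variety generated by the symmetric group $S_3$ has $2^{\aleph_0}$ subvarieties, although $S_3$ generates a variety with only five subvarieties. More generally, for a finite group $G$ the join of $\mathcal U$ with the variety generated by $G$ is small if $G$ is abelian, has infinitely many subvarieties if $G$ is nilpotent and nonabelian, and has $2^{\aleph_0}$ subvarieties if $G$ is not nilpotent. We also show that the join of two finitely generated small varieties is small if one of them is nilpotent, and has at most countably many subvarieties if both are completely regular.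
\end{abstract}

\section{Introduction}

Throughout, a \emph{variety} is a class of semigroups, in the signature $\{\,\cdot\,\}$, defined by a set of identities $u\approx v$ between words. The subvarieties of a variety $\mathcal W$ form a lattice under inclusion, and the size of this lattice measures in how many different ways further identities can be imposed on $\mathcal W$. There are countably many identities, so there are at most $2^{\aleph_0}$ subvarieties. The variety $\mathcal W$ is \emph{small} if it has finitely many subvarieties, and it is \emph{of type-$2^{\aleph_0}$} if it has $2^{\aleph_0}$ of them. It is \emph{finitely generated} if $\mathcal W=\operatorname{var}(S)$ for a finite semigroup $S$, where $\operatorname{var}(S)$ is the smallest variety containing $S$. The \emph{join} $\mathcal U\vee\mathcal V$ is the smallest variety containing both $\mathcal U$ and $\mathcal V$. We answer the following question, posed in the paper of Jackson and Lee \cite{JL}.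

\begin{quote}
Are there finitely generated small semigroup varieties $\mathcal U$ and $\mathcal V$ such that $\mathcal U\vee\mathcal V$ is of type-$2^{\aleph_0}$?
\end{quote}

The first evidence suggests that there are not. Finite generation passes to the join, since $\operatorname{var}(S)\vee\operatorname{var}(T)=\operatorname{var}(S\times T)$. If $\mathcal A_e$ denotes the variety of abelian groups of exponent dividing $e$, then $\mathcal A_2\vee\mathcal A_3=\mathcal A_6$ has the four subvarieties $\mathcal A_1,\mathcal A_2,\mathcal A_3,\mathcal A_6$, one for each pair of subvarieties of $\mathcal A_2$ and $\mathcal A_3$. Whenever the subvariety lattice of $\mathcal U\vee\mathcal V$ is distributive, every subvariety $\mathcal W$ equals $(\mathcal W\wedge\mathcal U)\vee(\mathcal W\wedge\mathcal V)$, so the join of small varieties is small. Moreover, the continuum is a demanding target: only countably many subvarieties of the join are generated by a finite semigroup, and only countably many are defined within the join by finitely many identities, so almost all subvarieties would have to be of neither kind. Finally, two natural classes of varieties provide no example. A variety is \emph{nilpotent}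 if it satisfies $x_1\cdots x_k\approx y_1\cdots y_k$ for some $k$, so that all products of $k$ or more factors are equal. It is \emph{completely regular} if every element of every member lies in a subgroup.

\begin{proposition}\label{prop:limits}
Let $\mathcal P$ and $\mathcal Q$ be finitely generated small semigroup varieties.
\begin{itemize}
\item[(a)] If $\mathcal Q$ is nilpotent, then $\mathcal P\vee\mathcal Q$ is small.
\item[(b)] If $\mathcal P$ and $\mathcal Q$ are both completely regular, then $\mathcal P\vee\mathcal Q$ has at most countably many subvarieties.
\end{itemize}
\end{proposition}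

Nevertheless the answer is yes.

\begin{theorem}\label{thm:main}
There is a finitely generated small semigroup variety $\mathcal U$ such that $\mathcal U\vee\operatorname{var}(S_3)$ is of type-$2^{\aleph_0}$. The variety $\operatorname{var}(S_3)$ is finitely generated and has exactly five subvarieties.
\end{theorem}

The variety $\mathcal U$ is given explicitly in Section~\ref{sec:U}. What it does in a join with a finite group depends on how far the group is from being abelian.

\begin{theorem}\label{thm:groups}
Let $\mathcal U$ be the variety of Section~\ref{sec:U} and let $G$ be a finite group.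
\begin{itemize}
\item[(1)] If $G$ is abelian, then $\mathcal U\vee\operatorname{var}(G)$ is small.
\item[(2)] If $G$ is nilpotent and nonabelian, then $\mathcal U\vee\operatorname{var}(G)$ has infinitely many subvarieties.
\item[(3)] If $G$ is not nilpotent, then $\mathcal U\vee\operatorname{var}(G)$ is of type-$2^{\aleph_0}$.
\end{itemize}
\end{theorem}

In case (2) we do not determine whether the number of subvarieties is $\aleph_0$ or $2^{\aleph_0}$.

The mechanism is the following. The variety $\mathcal U$ remembers a bounded amount of positional information about a word, among it the third letter. To each group word $h$ we attach an identity that erases the third letter, but that can do so only in words whose value in $G$ is a substitution instance of $h$. All these identities hold in $G$, and all of them define the same subvariety of $\mathcal U$; only the join tells them apart. Section~\ref{sec:idea} shows this for $G=\mathbb Z_2$, and Section~\ref{sec:criterion} reduces implication between the identities to a question about words in $G$. That question is settled by the rank of an alternating matrix for nilpotent groups (Section~\ref{sec:nilp}, not needed for Theorem~\ref{thm:main})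 and by Fourier analysis over a finite field for non-nilpotent groups (Sections~\ref{sec:M} and~\ref{sec:final}). Proposition~\ref{prop:limits} is proved in Section~\ref{sec:limits}.

\section{Equational theories}\label{sec:prelim}

Let $X$ be a countably infinite alphabet, $X^+$ the free semigroup of nonempty words over $X$, and $X^*=X^+\cup\{\emptyset\}$. For a word $w$ we write $|w|$ for its length, $|w|_x$ for the number of occurrences of the letter $x$, and $\operatorname{con}(w)$ for the set of letters of $w$, its \emph{content}. A \emph{substitution} is an endomorphism $\sigma$ of $X^+$. It sends letters to nonempty words, so $|\sigma(w)|\ge|w|$, and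
\begin{equation}\label{eq:count}
|\sigma(w)|_\ell=\sum_{y\in\operatorname{con}(w)}|w|_y\,|\sigma(y)|_\ell .
\end{equation}
We write $S\models u\approx v$ if the semigroup $S$ satisfies the identity $u\approx v$. The \emph{theory} $\rho_{\mathcal W}$ of a variety $\mathcal W$ is the set of pairs $(u,v)$ such that all members of $\mathcal W$ satisfy $u\approx v$. A congruence on $X^+$ is \emph{fully invariant} if it is preserved by all substitutions. We use the following standard facts.

\begin{itemize}
\item[(E1)] The map $\mathcal W\mapsto\rho_{\mathcal W}$ is an order-reversing bijection from varieties to fully invariant congruences on $X^+$, and $\rho_{\mathcal U\vee\mathcal V}=\rho_{\mathcal U}\cap\rho_{\mathcal V}$.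
\item[(E2)] The subvariety of $\mathcal W$ defined by a set $\Sigma$ of identities satisfies $u\approx v$ if and only if there is a finite sequence of words from $u$ to $v$ in which each step is an identity of $\mathcal W$ or has the form $s\sigma(p)t\to s\sigma(p')t$, where $s,t\in X^*$, $\sigma$ is a substitution, and $p\approx p'$ or $p'\approx p$ is in $\Sigma$. Indeed, being linked by such a sequence is the least fully invariant congruence containing $\rho_{\mathcal W}$ and $\Sigma$.
\item[(E3)] For an $n$-element set $Y\subseteq X$, the quotient $F_n(\mathcal W)$ of $Y^+$ by $\rho_{\mathcal W}$ belongs to $\mathcal W$, and an identity in at most $n$ letters holds in $\mathcal W$ if and only if it holds in $F_n(\mathcal W)$. Hence $\mathcal W$ is the join of the chain $\operatorname{var}F_1(\mathcal W)\subseteq\operatorname{var}F_2(\mathcal W)\subseteq\cdots$.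
\end{itemize}

The variety $\mathcal W$ is \emph{locally finite} if every $F_n(\mathcal W)$ is finite. Then $\mathcal W$ is generated by its finite members, and its subvarieties are locally finite. A finitely generated variety $\operatorname{var}(S)$ is locally finite, because two words over $Y$ are identified exactly when they define the same function $S^n\to S$.

Let $G$ be a finite group and $e\ge2$ a multiple of its exponent. Then $G\models x^ey\approx y\approx yx^e$. In a semigroup satisfying these identities every $a^e$ is an identity element and $a^{e-1}$ is an inverse of $a$. So all members of $\operatorname{var}(G)$ are groups of exponent dividing $e$, the word $w^{e-1}$ represents $w^{-1}$, and $\operatorname{var}(G)$ contains all quotients of subgroups of $G$.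

An identity $u\approx v$ holds in $\mathcal A_e$ if $|u|_x\equiv|v|_x\pmod e$ for every letter $x$. This condition is also necessary for $\mathbb Z_e\models u\approx v$: send $x$ to $1$ and the other letters to $0$. Thus $\mathcal A_e=\operatorname{var}(\mathbb Z_e)$, and $\mathcal A_1$ is trivial. An abelian group of exponent $d$ contains an element of order $d$, so it generates $\mathcal A_d$. A subvariety of $\mathcal A_e$ is closed under direct products, so it contains a group whose exponent $d$ is the least common multiple of the exponents of all members; hence the subvarieties of $\mathcal A_e$ are the varieties $\mathcal A_d$ with $d\mid e$.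

\section{The idea for the group of order two}\label{sec:idea}

A word is \emph{framed by} the letter $c$ if it has the form $cw'c$ with $w'\in X^*$ and $c\notin\operatorname{con}(w')$. Let $b,c,z$ be distinct letters and consider
\[
L_{\mathrm{odd}}:\ cbbzzbc\approx cbzzbbc,\qquad\qquad L_{\mathrm{even}}:\ cbbzzbbc\approx cbzzbbbc .
\]
Both identities hold in $\mathbb Z_2$, and both change the third letter of a word framed by $c$ from $b$ to $z$. They differ only in the parity of the number of $b$'s. Suppose that $\mathcal U$ is a variety with the following property.

\begin{itemize}
\item[(F)] If $u$ is framed by $c$ and begins with $cbb$, and $\mathcal U$ satisfies $u\approx w$, then $w$ is framed by $c$ and begins with $cbb$.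
\end{itemize}

We claim that within $\mathcal U\vee\mathcal A_2$ the identity $L_{\mathrm{odd}}$ does not imply $L_{\mathrm{even}}$. By (E2) we must control all rewritings $s\sigma(p)t\to s\sigma(p')t$, and each of $s$, $t$, $\sigma$ could repair the parity. Two attempts are instructive. The substitution $b\mapsto bb$ turns $L_{\mathrm{odd}}$ into $cb^4zzb^2c\approx cb^2zzb^4c$, where $b$ occurs an even number of times, but now both sides begin with $cbb$ and the third letter is no longer changed. Multiplying $L_{\mathrm{odd}}$ on the right by $t=b$ gives $cbbzzbcb\approx cbzzbbcb$. The sides of this identity agree with those of $L_{\mathrm{even}}$ in content, in the first three letters and in all parities, so $L_{\mathrm{even}}$ would follow if $\mathcal U$ remembered only content and prefix. But the new words are not framed, and (F) separates them from the framed ones. The next lemma shows that every attempt fails for one of these two reasons.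

\begin{lemma}\label{lem:rigid}
Let $b\ne c$ be letters, and let $p,p'$ be words with the same content that are framed by $c$ and begin with $cb$. Let $w=s\sigma(p)t$ and $w'=s\sigma(p')t$ with $s,t\in X^*$ and $\sigma$ a substitution, and suppose that $w$ is framed by $c$ and begins with $cb$. Then:
\begin{itemize}
\item[(i)] $c\notin\operatorname{con}\sigma(x)$ for every letter $x\ne c$ of $p$;
\item[(ii)] $w'$ is framed by $c$, begins with $cb$, and has the same content as $w$;
\item[(iii)] if the third letters of $w$ and $w'$ differ, then $s=t=\emptyset$, $\sigma(c)=c$ and $\sigma(b)=b$.
\end{itemize}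
\end{lemma}

\begin{proof}
(i) An occurrence of $x\neq c$ in $p$ lies between the two occurrences of $c$. So the corresponding factor $\sigma(x)$ of $w$ lies between two copies of the nonempty word $\sigma(c)$ and avoids the first and the last position of $w$. These are the only positions of $w$ that carry $c$.

(ii) The contents agree because $\operatorname{con}(p)=\operatorname{con}(p')$. By (i) and \eqref{eq:count}, both $|w|_c$ and $|w'|_c$ equal $|s|_c+2|\sigma(c)|_c+|t|_c$, so $|w'|_c=2$. The words $w$ and $w'$ have the common prefix $s\sigma(c)\sigma(b)$, of length at least $2$, and the common nonempty suffix $\sigma(c)t$. Hence $w'$ begins with $cb$ and ends with $c$.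

(iii) If the third letters differ, the common prefix $s\sigma(c)\sigma(b)$ has length exactly $2$. Then $s=\emptyset$ and $\sigma(c),\sigma(b)$ are letters, namely $c$ and $b$. The second copy of $\sigma(c)=c$ is the second occurrence of $c$ in $w$, which is the last letter of $w$. So $t=\emptyset$.
\end{proof}

To prove the claim, let $\Theta$ be the set of words that are framed by $c$, begin with $cbb$, and contain $b$ an even number of times. The left side of $L_{\mathrm{even}}$ is in $\Theta$ and the right side is not. An identity of $\mathcal U\vee\mathcal A_2$ does not lead out of $\Theta$, by (F) and because it preserves parities. Let $w\to w'$ be an application of $L_{\mathrm{odd}}$ with $w\in\Theta$. It preserves parities and, by (ii), the frame and the prefix $cb$. If $w'\notin\Theta$, the third letter changes, so by (iii) the words $w,w'$ are $cbb\sigma(z)^2bc$ and $cb\sigma(z)^2bbc$ in some order. In both, $b$ occurs an odd number of times, which contradicts $w\in\Theta$. So no sequence as in (E2) leads from the left side of $L_{\mathrm{even}}$ to the right side.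

The frame forces $t=\emptyset$, the prefix forces $s=\emptyset$ and pins $c$ and $b$, and what remains is a condition in the group. The proof of the lemma uses that $\sigma(c)$ and $\sigma(b)$ are nonempty, that is, that we work with semigroups. Two tasks remain: to find a finitely generated small variety with property (F), and to find groups that offer infinitely many independent conditions in place of ``odd'' and ``even''.

\section{The variety $\mathcal U$}\label{sec:U}

A congruence that recognizes framed words has to record more. The word $xu$ is framed exactly when $x$ is the last letter of $u$ and occurs only once in $u$, and $ux$ is framed exactly when $x$ is the first letter of $u$ and occurs only once. This leads to the following data. For $w=x_1\cdots x_k\in X^+$ let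
\begin{itemize}
\item $\operatorname{pre}_j(w)$ be the prefix of $w$ of length $\min(j,k)$;
\item $\lambda(w)=x_k$ if $|w|_{x_k}=1$, and $\lambda(w)=*$ otherwise;
\item $\tau(w)=1$ if $|w|_{x_1}=1$, $\tau(w)=2$ if $w$ is framed (necessarily by $x_1$), and $\tau(w)=0$ otherwise.
\end{itemize}
The \emph{profile} $I(w)$ is the tuple consisting of $\operatorname{con}(w)$, $\operatorname{pre}_2(w)$, $\lambda(w)$, $\tau(w)$ and, only if $\tau(w)\ne0$, also $\operatorname{pre}_3(w)$. Define
\[
u\sim v\iff u=v,\ \text{ or }\ |u|,|v|\ge4\ \text{ and }\ I(u)=I(v).
\]
For example, $xyxx\sim xyxy$ (both have $\tau=0$ and $\lambda=*$), while $xyyzx\not\sim xyzyx$. The third letter is of use only for words that are framed or can become framed by appending a letter, and so it is recorded only when $\tau\ne0$.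

\begin{lemma}\label{lem:congruence}
The relation $\sim$ is a fully invariant congruence on $X^+$.
\end{lemma}

\begin{proof}
It is an equivalence relation. Multiplication by a letter and substitution keep the length at least $4$, so it suffices to show for $|u|\ge4$, a letter $x$ and a substitution $\sigma$ that $I(xu)$, $I(ux)$ and $I(\sigma(u))$ can be computed from $I(u)$, $x$ and $\sigma$. The contents are $\operatorname{con}(u)\cup\{x\}$ and the union of the sets $\operatorname{con}\sigma(y)$, $y\in\operatorname{con}(u)$. Let $c$ be the first and $d$ the last letter of $u$. The profile gives $c$ always, and $d$ if $\lambda(u)\neq *$.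

\emph{The word $xu$.} We have $\operatorname{pre}_2(xu)=xc$ and $\operatorname{pre}_3(xu)=x\operatorname{pre}_2(u)$. The last letter $d$ occurs once in $xu$ if and only if it occurs once in $u$ and $d\ne x$; so $\lambda(xu)=\lambda(u)$ if $\lambda(u)\notin\{*,x\}$, and $\lambda(xu)=*$ otherwise. Further, $\tau(xu)=1$ if and only if $x\notin\operatorname{con}(u)$, and $\tau(xu)=2$ if and only if $\lambda(u)=x$.

\emph{The word $ux$.} Here $\operatorname{pre}_j(ux)=\operatorname{pre}_j(u)$ for $j\le3$, and $\lambda(ux)$ is $x$ if $x\notin\operatorname{con}(u)$ and $*$ otherwise. We have $\tau(ux)=1$ if and only if $\tau(u)=1$ and $x\ne c$, and $\tau(ux)=2$ if and only if $\tau(u)=1$ and $x=c$. If $\tau(ux)\ne0$, then $\tau(u)=1$, so $\operatorname{pre}_3(u)$ is part of $I(u)$.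

\emph{The word $\sigma(u)$: the prefix and $\lambda$.} Since letters have nonempty images, $\operatorname{pre}_j(\sigma(u))=\operatorname{pre}_j(\sigma(\operatorname{pre}_j(u)))$; this settles $\operatorname{pre}_2$. Let $\ell'$ be the last letter of $\sigma(d)$, which is the last letter of $\sigma(u)$. The term $y=d$ in \eqref{eq:count} gives $|\sigma(u)|_{\ell'}\ge|u|_d$. So $\lambda(u)=*$ implies $\lambda(\sigma(u))=*$. If $\lambda(u)=d$, then $\lambda(\sigma(u))=\ell'$ when $|\sigma(d)|_{\ell'}=1$ and $\ell'\notin\operatorname{con}\sigma(y)$ for all $y\in\operatorname{con}(u)\setminus\{d\}$, and $\lambda(\sigma(u))=*$ otherwise.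

\emph{The word $\sigma(u)$: the value of $\tau$.} Let $\ell$ be the first letter of $\sigma(c)$, which is the first letter of $\sigma(u)$. By \eqref{eq:count}, $\tau(\sigma(u))=1$ if and only if $\tau(u)=1$, $|\sigma(c)|_\ell=1$, and $\ell\notin\operatorname{con}\sigma(y)$ for all $y\in\operatorname{con}(u)\setminus\{c\}$. We claim that $\tau(\sigma(u))=2$ if and only if one of the following holds:
\begin{itemize}
\item[($\alpha$)] $\tau(u)=1$, $\lambda(u)=d$, $|\sigma(c)|_\ell=|\sigma(d)|_\ell=1$, the word $\sigma(d)$ ends with $\ell$, and $\ell\notin\operatorname{con}\sigma(y)$ for $y\in\operatorname{con}(u)\setminus\{c,d\}$;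
\item[($\beta$)] $\tau(u)=2$, $\sigma(c)=\ell$, and $\ell\notin\operatorname{con}\sigma(y)$ for $y\in\operatorname{con}(u)\setminus\{c\}$.
\end{itemize}
In case ($\alpha$) we have $c\ne d$, because $c$ occurs only in the first position; so \eqref{eq:count} gives $|\sigma(u)|_\ell=1+1$, and $\sigma(u)$ ends with $\ell$. In case ($\beta$) we get $|\sigma(u)|_\ell=2\cdot1$, and $\sigma(u)$ ends with $\sigma(c)=\ell$. Conversely, let $\sigma(u)$ be framed by $\ell$; then $\sigma(d)$ ends with $\ell$. If $d\ne c$, the terms $y=c$ and $y=d$ of \eqref{eq:count} are both positive and the sum is $2$, so $|u|_c=|u|_d=|\sigma(c)|_\ell=|\sigma(d)|_\ell=1$ and all other terms vanish; this is ($\alpha$). If $d=c$, then $|u|_c\ge2$, so $|u|_c=2$, $|\sigma(c)|_\ell=1$ and all other terms vanish. The word $\sigma(c)$ begins and ends with $\ell$ and contains $\ell$ once, so $\sigma(c)=\ell$; this is ($\beta$).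

All these conditions can be read from $I(u)$ and $\sigma$. If $\tau(\sigma(u))\ne0$, then $\tau(u)\ne0$, so $\operatorname{pre}_3(u)$ is available and determines $\operatorname{pre}_3(\sigma(u))$.
\end{proof}

Let $\mathcal U$ be the variety with theory $\sim$. A framed word has $\tau=2$ and $\lambda=*$. This gives the following description, which implies (F):
\begin{itemize}
\item[(F$'$)] if $u$ is framed and $|u|\ge4$, then $u\sim w$ if and only if $w$ is framed, $|w|\geq 4$, $\operatorname{con}(w)=\operatorname{con}(u)$ and $\operatorname{pre}_3(w)=\operatorname{pre}_3(u)$.
\end{itemize}
In particular, the left sides of $L_{\mathrm{odd}}$ and $L_{\mathrm{even}}$ are $\sim$-related and so are the right sides: $\mathcal U$ alone cannot tell the two identities apart. In accordance with Proposition~\ref{prop:limits}, $\mathcal U$ is not nilpotent, since it records the content, and not completely regular, since $F_1(\mathcal U)$ consists of the classes of $x,x^2,x^3,x^4$ and the class of $x$ lies in no subgroup.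

Over a finite alphabet there are finitely many words of length at most $3$ and finitely many profiles, so $\mathcal U$ is locally finite. To obtain smallness we need more: a bound on the number of letters required to write identities. A letter that stands neither in the first three positions nor in the last one is visible to $\mathcal U$ only through the content, and to an abelian group only through its number of occurrences. Letters that agree in these respects can be merged into one letter and recovered again.

\begin{proposition}\label{prop:small}
For every $e\ge1$ the variety $\mathcal U\vee\mathcal A_e$ is small and finitely generated. In particular $\mathcal U=\mathcal U\vee\mathcal A_1$ is small and finitely generated.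
\end{proposition}

\begin{proof}
Let $\equiv$ be the theory of $\mathcal U\vee\mathcal A_e$. By (E1), $u\equiv v$ if and only if $u\sim v$ and $|u|_x\equiv|v|_x\pmod e$ for all $x$. Put $N=8+(e+1)^2-1$. The semigroup $F_N=F_N(\mathcal U\vee\mathcal A_e)$ is finite, since a class is determined by a class of $\sim$ and $N$ residues.

Fix $u,v\in X^+$. Let $Q$ be the set of letters that stand in one of the first three positions or in the last position of $u$ or of $v$; then $|Q|\le8$. For a letter $y$ and a word $w$, record either that $y\notin\operatorname{con}(w)$, or that $y\in\operatorname{con}(w)$ together with $|y$-count$|$ modulo $e$, that is, the residue of $|w|_y$; there are $e+1$ possible records. Partition $\operatorname{con}(uv)\setminus Q$ into classes $R_\alpha$ of letters that have the same record in $u$ and the same record in $v$. No such letter is absent from both words, so there are at most $(e+1)^2-1$ classes. Choose $r_\alpha\in R_\alpha$. Let $\varphi$ send each $y\in R_\alpha\setminus\{r_\alpha\}$ to $r_\alpha^e$, let $\psi$ send each $r_\alpha$ to the product of all letters of $R_\alpha$, and let both substitutions fix all other letters. Then $\varphi(u)$ and $\varphi(v)$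 together involve at most $N$ letters.

We claim that $\psi\varphi(u)\equiv u$ and $\psi\varphi(v)\equiv v$; by symmetry we treat $u$. If $|u|\le3$, all letters of $u$ are in $Q$ and $\psi\varphi(u)=u$. Let $|u|\ge4$. The substitution $\psi\varphi$ fixes the letters of $Q$ and replaces the other letters of $u$ by words containing no letter of $Q$. So the first three letters, the last letter, and the number of occurrences of each letter of $Q$ are unchanged, and these determine $\operatorname{pre}_3$, $\lambda$ and $\tau$. Each $R_\alpha$ is contained in $\operatorname{con}(u)$ or disjoint from it, and $\psi\varphi$ sends each letter of $R_\alpha$ to a word with content $R_\alpha$; so the content is unchanged. Finally, for $y\in R_\alpha$,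
\[
|\psi\varphi(u)|_y=|\varphi(u)|_{r_\alpha}=|u|_{r_\alpha}+e\sum_{y'\in R_\alpha\setminus\{r_\alpha\}}|u|_{y'}\equiv|u|_{r_\alpha}\equiv|u|_y\pmod e .
\]
This proves the claim.

Let $\mathcal W\subseteq\mathcal U\vee\mathcal A_e$. If $\mathcal W$ satisfies $u\approx v$, it satisfies $\varphi(u)\approx\varphi(v)$; conversely, $\varphi(u)\approx\varphi(v)$ yields $u\approx\psi\varphi(u)\approx\psi\varphi(v)\approx v$. So $\mathcal W$ is determined by its identities in $N$ fixed letters, that is, by a congruence on the finite semigroup $F_N$. Hence there are finitely many subvarieties. By (E3), $\operatorname{var}(F_N)$ and $\mathcal U\vee\mathcal A_e$ have the same identities in $N$ letters, so they are equal.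
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}(1)]
If $G$ is abelian of exponent $e$, then $\operatorname{var}(G)=\mathcal A_e$, and Proposition~\ref{prop:small} applies.
\end{proof}

Commutativity entered in the last display: in the group, $\varphi$ deletes the letters of $R_\alpha\setminus\{r_\alpha\}$ and $\psi$ reinserts them next to $r_\alpha$, which restores their number but not their positions.

\section{Identities that test the value in a group}\label{sec:criterion}

Let $G$ be a finite group and $e\ge2$ a multiple of its exponent. Fix distinct letters $c,b,z_1,z_2,\dots$ and put $B_n=\{b,z_1,\dots,z_n\}$. For $n\ge1$ and $h\in B_n^+$ let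
\[
u_n(h)=c\,b^e\,z_1^e\cdots z_n^e\,h\,c,\qquad v_n(h)=c\,b\,z_1^e\cdots z_n^e\,b^{e-1}\,h\,c,
\]
and let $L_n(h)$ be the identity $u_n(h)\approx v_n(h)$. The padding in front of $h$ is invisible to $G$, where both sides equal $chc$. It makes the content equal to $\{c\}\cup B_n$ whatever $h$ is, and it produces the prefixes $cbb$ (here $e\ge2$ is used) and $cbz_1$. Both words are framed by $c$. For $e=2$ the identities $L_1(b)$ and $L_1(b^2)$ are $L_{\mathrm{odd}}$ and $L_{\mathrm{even}}$. For words $s_1,\dots,s_n$ we write $h(b,s_1,\dots,s_n)$ for the result of substituting $s_i$ for $z_i$ in $h$ while keeping $b$.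

\begin{proposition}\label{prop:criterion}
Let $\Sigma$ be a set of identities of the form $L_n(h)$, and let $h'\in B_m^+$. If the subvariety of $\mathcal U\vee\operatorname{var}(G)$ defined by $\Sigma$ satisfies $L_m(h')$, then there are an identity $L_n(h)$ in $\Sigma$ and words $s_1,\dots,s_n\in B_m^+$ such that
\[
G\models h'\approx h(b,s_1,\dots,s_n).
\]
\end{proposition}

\begin{proof}
Let $\Theta$ be the class of $u_m(h')$ under the theory of $\mathcal U\vee\operatorname{var}(G)$. By (E1) and (F$'$), $\Theta$ consists of the words $w$ that are framed by $c$, begin with $cbb$, have content $\{c\}\cup B_m$, and satisfy $G\models w\approx ch'c$. The word $v_m(h')$ is not in $\Theta$. Take a sequence from $u_m(h')$ to $v_m(h')$ as in (E2), and let $w\to w'$ be a step with $w\in\Theta$ and $w'\notin\Theta$. It is not an identity of $\mathcal U\vee\operatorname{var}(G)$, so $w=s\sigma(p)t$ and $w'=s\sigma(p')t$ with $\{p,p'\}=\{u_n(h),v_n(h)\}$ for some $L_n(h)$ in $\Sigma$.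

Since $G\models p\approx p'$, we have $G\models w'\approx w$. By Lemma~\ref{lem:rigid}(ii), $w'$ is framed by $c$, begins with $cb$ and has the content of $w$. As $w'\notin\Theta$, its third letter is not $b$, so $s=t=\emptyset$, $\sigma(c)=c$ and $\sigma(b)=b$ by Lemma~\ref{lem:rigid}(iii). The word $\sigma(u_n(h))$ begins with $cbb$, so it is not $w'$, and therefore, with $s_i=\sigma(z_i)$,
\[
w=\sigma(u_n(h))=c\,b^e s_1^e\cdots s_n^e\,h(b,s_1,\dots,s_n)\,c .
\]
By Lemma~\ref{lem:rigid}(i) the words $s_i$ are over $\operatorname{con}(w)\setminus\{c\}=B_m$. In $G$ the word $w$ equals both $c\,h(b,s_1,\dots,s_n)\,c$ and $ch'c$, and we cancel $c$ on both sides.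
\end{proof}

\begin{remark}\label{rem:converse}
The condition is also sufficient. Suppose $G\models h'\approx h(b,s_1,\dots,s_n)$ with $s_i\in B_m^+$. Let $\sigma$ fix $b$ and $c$, send $z_1$ to $z_1^e\cdots z_m^es_1$ and $z_i$ to $s_i$ for $2\le i\le n$. Then $\sigma(u_n(h))$ and $\sigma(v_n(h))$ are framed by $c$, have content $\{c\}\cup B_m$, begin with $cbb$ and $cbz_1$, and equal $ch'c$ in $G$. By (F$'$) they are equivalent in $\mathcal U\vee\operatorname{var}(G)$ to $u_m(h')$ and $v_m(h')$, so $L_n(h)$ implies $L_m(h')$ there. Applied to the trivial group, this shows that all identities $L_n(h)$ define the same subvariety of $\mathcal U$.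
\end{remark}

\section{Nilpotent groups and the rank of an alternating matrix}\label{sec:nilp}

We need words $h$ that are not substitution instances of one another in $G$. In a nonabelian nilpotent group a product of many independent commutators is not an instance of a shorter product, for a reason of linear algebra. Write $[x,y]=x^{-1}y^{-1}xy$. In a group of nilpotency class $2$ all commutators are central, so the general formulas $[xy,z]=y^{-1}[x,z]y\,[y,z]$ and $[y,x]=[x,y]^{-1}$ show that the commutator is multiplicative in each argument. Together with $[x,x]=1$ this gives: if $g$ is a product of $i$ factors $x$ and $j$ factors $y$ in any order, and $g'$ is a product of $i'$ factors $x$ and $j'$ factors $y$, then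
\begin{equation}\label{eq:bilinear}
[g,g']=[x,y]^{ij'-ji'} .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:groups}(2)]
A finite nilpotent group is the direct product of its Sylow subgroups, so $G$ has a nonabelian Sylow $p$-subgroup $S$ for some $p$. The lower central series $S=\gamma_1\ge\gamma_2\ge\gamma_3\ge\cdots$ reaches $1$ and $\gamma_2\ne1$, so $\gamma_2\ne\gamma_3$, and $P=S/\gamma_3$ is a $p$-group of class exactly $2$ in $\operatorname{var}(G)$. Fix $x,y\in P$ with $[x,y]\ne1$; the order of $[x,y]$ is divisible by $p$.

Let $e\ge2$ be the exponent of $G$ and let
\[
k_n=\prod_{i=1}^n z_{2i-1}^{e-1}z_{2i}^{e-1}z_{2i-1}z_{2i}\in B_{2n}^+,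
\]
which represents $\prod_{i=1}^n[z_{2i-1},z_{2i}]$. Let $\mathcal V_n$ be the subvariety of $\mathcal U\vee\operatorname{var}(G)$ defined by $L_{2n}(k_n)$. We show that $\mathcal V_n$ does not satisfy $L_{2m}(k_m)$ for $n<m$; then the $\mathcal V_n$ are pairwise distinct.

Suppose it does. By Proposition~\ref{prop:criterion} there are $s_1,\dots,s_{2n}\in B_{2m}^+$ such that $G$, and hence $P$, satisfies $k_m\approx k_n(b,s_1,\dots,s_{2n})$. Let $\alpha_i\in\mathbb Z^{2m}$ be the column vector with entries $\alpha_{i,j}=|s_i|_{z_j}$, and define integer $2m\times2m$ matrices $C$ and $J$ by
\[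
C=\sum_{i=1}^n\bigl(\alpha_{2i-1}\alpha_{2i}^T-\alpha_{2i}\alpha_{2i-1}^T\bigr),\qquad J_{2i-1,2i}=1,\quad J_{2i,2i-1}=-1\quad(1\le i\le m),
\]
all other entries of $J$ being $0$. Fix $j<l$ and evaluate with $z_j\mapsto x$, $z_l\mapsto y$ and all other letters, including $b$, sent to $1$. The word $k_m$ takes the value $[x,y]^{J_{jl}}$: the factor $[z_{2i-1},z_{2i}]$ becomes $[x,y]$ if $(j,l)=(2i-1,2i)$, and otherwise one of its entries is $1$. By \eqref{eq:bilinear} the factor $[s_{2i-1},s_{2i}]$ takes the value $[x,y]$ to the power $\alpha_{2i-1,j}\alpha_{2i,l}-\alpha_{2i-1,l}\alpha_{2i,j}$, so the right side takes the value $[x,y]^{C_{jl}}$. Hence $C_{jl}\equiv J_{jl}\pmod p$ for $j<l$. Both matrices are antisymmetric with zero diagonal, so $C\equiv J\pmod p$. But the columns of $C$ lie in the span of $\alpha_1,\dots,\alpha_{2n}$, so $C$ has rank at most $2n$ over $\mathbb F_p$, while $J^2=-I$ shows that $J$ has rank $2m>2n$. This is a contradiction.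
\end{proof}

These identities give no more than countably many subvarieties. For $n<m$ we have $G\models k_n\approx k_m(b,z_1,\dots,z_{2n},b^e,\dots,b^e)$, so $\mathcal V_m\subseteq\mathcal V_n$ by Remark~\ref{rem:converse}, and a set of these identities defines either some $\mathcal V_n$, or their intersection, or the whole join. To reach the continuum we want an infinite family of words of which none is an instance of another, in either direction.

\section{An independent system of identities}\label{sec:M}

\subsection*{The groups $M(p,q)$}
Let $p\ne q$ be primes, let $\zeta$ be a primitive $q$-th root of unity in an algebraic closure of $\mathbb F_p$, and let $F=\mathbb F_p(\zeta)$. Let $M(p,q)=A\rtimes\langle g\rangle$, where $A$ is the additive group of $F$, the element $g$ has order $q$, and $g^{-1}ag=\zeta a$ for $a\in A$. We multiply in $M(p,q)$ but write the product of elements of $A$ as a sum in $F$. The map $\varepsilon\colon M(p,q)\to\mathbb F_q$, $g^ia\mapsto i$, is a homomorphism to the additive group with kernel $A$. Since $A$ is abelian,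
\begin{equation}\label{eq:conj}
x^{-1}ax=\zeta^{\varepsilon(x)}a\qquad(x\in M(p,q),\ a\in A),
\end{equation}
where $\zeta^t$ is well defined for $t\in\mathbb F_q$. For $(p,q)=(3,2)$ we have $\zeta=-1$ and $F=\mathbb F_3$, and $M(3,2)$ is the nonabelian group $S_3$, with $\varepsilon$ the parity of a permutation.

In these groups a product of conjugates of $b$ can decide a property of the other letters.

\begin{example}
In $S_3$ take $e=6$ and $h=b^2\cdot z^5bz$. Send $b$ to $a\in A$ and $z$ to an element with $\varepsilon(z)=\chi$. By \eqref{eq:conj} the value of $h$ is $(2+(-1)^\chi)a$, which is $3a=0$ for $\chi=0$ and $a$ for $\chi=1$. So on a $3$-cycle $b$ the word $h$ returns $b$ if $z$ is odd and the identity if $z$ is even: it computes the indicator function of $\{1\}\subseteq\mathbb F_2$.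
\end{example}

With $n$ letters $z_i$, such a word computes a function on $\mathbb F_q^n$, and Fourier inversion lets us prescribe the function. Substituting words $s_i$ over $B_m$ for the $z_i$ composes it with a linear map $\mathbb F_q^m\to\mathbb F_q^n$. This is where the pinned letter pays off: $b$ keeps its value in $A$ on both sides of the identity in Proposition~\ref{prop:criterion}, and it contributes nothing to $\varepsilon(s_i)$. So we look for subsets $S_n\subseteq\mathbb F_q^n$ of which none is the preimage of another under a linear map.

\subsection*{Sets that are not preimages of one another}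
For $n\ge4$ let $d_1,\dots,d_n$ be the standard basis of $\mathbb F_q^n$, let $d_0=d_1+\dots+d_n$, and put
\[
S_n=\{\alpha d_i:\ \alpha\in\mathbb F_q^*,\ 0\le i\le n\}.
\]
The vectors $d_0,\dots,d_n$ span a space of dimension $n$, and their only linear relation, up to a scalar, involves all of them. So they are linearly dependent, while any $n$ of them are independent. The size of the smallest dependent set thus encodes $n$.

\begin{lemma}\label{lem:antichain}
Let $m,n\ge4$ and let $B\colon\mathbb F_q^m\to\mathbb F_q^n$ be a linear map with $S_m=B^{-1}(S_n)$. Then $m=n$.
\end{lemma}

\begin{proof}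
Let $d_0,\dots,d_m$ be the vectors for $\mathbb F_q^m$ and $d_0',\dots,d_n'$ those for $\mathbb F_q^n$. We first show that $B$ is injective. Let $k\in\ker B$. Then $S_m+k=S_m$, so $d_1+k=\alpha d_i$ for some $i$ and $\alpha\ne0$. Choose $l\in\{0,\dots,m\}\setminus\{1,i\}$ and write $d_l+k=\beta d_j$ with $\beta\neq0$. Eliminating $k$ gives $\beta d_j-d_l-\alpha d_i+d_1=0$. At most four distinct vectors occur here, and they are independent because $m\ge4$. So the total coefficient of $d_l$ vanishes, which forces $j=l$ and $\beta=1$. Hence $k=0$.

Each $Bd_i$ lies in $S_n$, so $Bd_i\in\mathbb F_q^*d'_{\pi(i)}$ for some index $\pi(i)$. Since $B$ is injective and no two of the $d_i$ are proportional, $\pi$ is injective, and $m+1\le n+1$. The vectors $d_0,\dots,d_m$ are dependent, so the $m+1$ distinct vectors $d'_{\pi(0)},\dots,d'_{\pi(m)}$ are dependent. Any $n$ of the $d'_i$ are independent, so $m+1\ge n+1$.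
\end{proof}

\begin{remark}
Without $d_0$ the lemma fails: for $m<n$, the union of the punctured axes of $\mathbb F_q^m$ is the preimage of that of $\mathbb F_q^n$ under the coordinate inclusion. The bound $4$ is needed for $q=2$: the set $\{d_1,d_2,d_3,d_1+d_2+d_3\}\subseteq\mathbb F_2^3$ is the preimage of every $S_n$ under $\chi\mapsto(\chi_1+\chi_2+\chi_3)d_1'$.
\end{remark}

\subsection*{Words that compute indicator functions}
For $v,\chi\in\mathbb F_q^n$ let $v\cdot\chi=\sum_iv_i\chi_i$, and define, using that $q$ is invertible in $F$,
\[
f_n(v)=q^{-n}\sum_{\chi\in S_n}\zeta^{-v\cdot\chi}\in F\qquad(v\in\mathbb F_q^n).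
\]
For $\delta\in\mathbb F_q^n$ we have $\sum_v\zeta^{v\cdot\delta}=\prod_i\sum_{t\in\mathbb F_q}\zeta^{t\delta_i}$. An inner sum is $q$ if $\delta_i=0$, and it is $0$ otherwise, because $\zeta^{\delta_i}\ne1$ is a root of $T^q-1=(T-1)(1+T+\dots+T^{q-1})$. Therefore
\begin{equation}\label{eq:fourier}
\sum_{v\in\mathbb F_q^n}f_n(v)\zeta^{v\cdot\chi}=q^{-n}\sum_{\chi'\in S_n}\sum_{v}\zeta^{v\cdot(\chi-\chi')}=1_{S_n}(\chi)\qquad(\chi\in\mathbb F_q^n),
\end{equation}
where $1_{S_n}$ is the indicator function of $S_n$. The coefficients $f_n(v)$ are to serve as exponents in a word, so they must lie in the prime field. This is why $S_n$ was made closed under scalars. The map $a\mapsto a^p$ is additive on $F$ and fixes exactly the elements of $\mathbb F_p$, among them $q^{-n}$; and $\chi\mapsto p\chi$ permutes $S_n$ since $p\in\mathbb F_q^*$. Hence $f_n(v)^p=q^{-n}\sum_{\chi\in S_n}\zeta^{-v\cdot p\chi}=f_n(v)$, and $f_n(v)\in\mathbb F_p$.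

Let $e\ge2$ be a multiple of the exponent of $M(p,q)$. Regard $f_n(v)$ as an integer in $\{0,\dots,p-1\}$ and each $v_i$ as an integer in $\{0,\dots,q-1\}$, put $z^v=z_1^{v_1}\cdots z_n^{v_n}\in X^*$, and define
\[
h_n=\prod_{v\in\mathbb F_q^n}\bigl((z^v)^{e-1}\,b\,z^v\bigr)^{f_n(v)}\qquad(n\ge4),
\]
with the factors in some fixed order. The factor for $v=0$ is $b^{f_n(0)}$. By \eqref{eq:fourier} the function $f_n$ is not zero, so $h_n\in B_n^+$. Send $b$ to $a\in A$ and $z_i$ to $x_i\in M(p,q)$, and let $\chi=(\varepsilon(x_1),\dots,\varepsilon(x_n))$. The value of $z^v$ has $\varepsilon$-image $v\cdot\chi$, so by \eqref{eq:conj} and \eqref{eq:fourier}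
\begin{equation}\label{eq:value}
h_n(a,x_1,\dots,x_n)=\sum_vf_n(v)\zeta^{v\cdot\chi}a=1_{S_n}(\chi)\,a .
\end{equation}

\begin{proposition}\label{prop:continuum}
Let $G$ be a finite group with $M(p,q)\in\operatorname{var}(G)$ for some primes $p\ne q$. Then $\mathcal U\vee\operatorname{var}(G)$ is of type-$2^{\aleph_0}$.
\end{proposition}

\begin{proof}
Let $e\ge2$ be a multiple of the exponent of $G$; it is a multiple of the exponent of $M(p,q)$, and we form the words $h_n$ with this $e$. For $T\subseteq\{4,5,\dots\}$ let $\mathcal W_T$ be the subvariety of $\mathcal U\vee\operatorname{var}(G)$ defined by $\{L_n(h_n):n\in T\}$. We show that $\mathcal W_T$ satisfies $L_m(h_m)$ only if $m\in T$. Then $T$ can be recovered from $\mathcal W_T$, and there are $2^{\aleph_0}$ subvarieties, the largest number possible.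

Suppose that $\mathcal W_T$ satisfies $L_m(h_m)$. By Proposition~\ref{prop:criterion} there are $n\in T$ and $s_1,\dots,s_n\in B_m^+$ such that $G$, and hence $M(p,q)$, satisfies $h_m\approx h_n(b,s_1,\dots,s_n)$. Let $B$ be the $n\times m$ matrix over $\mathbb F_q$ with entries $B_{ij}=|s_i|_{z_j}$ modulo $q$. Given $\chi\in\mathbb F_q^m$, send $b$ to the unit element $1$ of the field $F$, viewed in $A$, and $z_j$ to $g^{\chi_j}$. Since $\varepsilon$ vanishes on $A$, the value of $s_i$ has $\varepsilon$-image $\sum_jB_{ij}\chi_j=(B\chi)_i$. Applying \eqref{eq:value} to both sides gives $1_{S_m}(\chi)=1_{S_n}(B\chi)$ for all $\chi$, that is, $S_m=B^{-1}(S_n)$. By Lemma~\ref{lem:antichain}, $m=n\in T$.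
\end{proof}

\section{The group $S_3$ and non-nilpotent groups}\label{sec:final}

\begin{lemma}\label{lem:S3}
The variety $\operatorname{var}(S_3)$ has exactly five subvarieties: $\mathcal A_1,\mathcal A_2,\mathcal A_3,\mathcal A_6$ and $\operatorname{var}(S_3)$.
\end{lemma}

\begin{proof}
All members of $\operatorname{var}(S_3)$ are groups of exponent dividing $6$. They satisfy $x^2y^2\approx y^2x^2$, since the squares of $S_3$ lie in its subgroup of order $3$. Let $H$ be a finite member and $P$ the subgroup generated by all squares. Conjugates of squares are squares, so $P$ is normal. It is generated by commuting elements whose cubes are $1$, so it is abelian of exponent dividing $3$. The quotient $H/P$ has exponent dividing $2$, so it is an elementary abelian $2$-group. If $E$ is a Sylow $2$-subgroup of $H$, then comparing orders gives $H=PE$, $P\cap E=1$ and $E\cong H/P$.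

If $E$ centralizes $P$, then $H=P\times E$ is abelian. Otherwise there are $t\in E$ and $x\in P$ with $a=x^{-1}x^t\ne1$, where $x^t=t^{-1}xt$. As $t^2=1$, we get $a^t=(x^t)^{-1}x=a^{-1}$. The element $a\in P$ has order $3$ and $t$ has order $2$, so $\langle a,t\rangle\cong S_3$.

A subvariety $\mathcal W$ of $\operatorname{var}(S_3)$ is locally finite, hence generated by its finite members. If one of them contains $S_3$, then $\mathcal W=\operatorname{var}(S_3)$. Otherwise all of them lie in $\mathcal A_6$, and $\mathcal W=\mathcal A_d$ with $d\mid6$. Conversely, $\mathbb Z_2,\mathbb Z_3\le S_3$ gives $\mathcal A_6=\mathcal A_2\vee\mathcal A_3\subseteq\operatorname{var}(S_3)$. The four varieties $\mathcal A_d$ have different exponents and $S_3$ is not abelian, so the five varieties are distinct.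
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The variety $\mathcal U$ is small and finitely generated by Proposition~\ref{prop:small}, and $\operatorname{var}(S_3)$ is finitely generated with five subvarieties by Lemma~\ref{lem:S3}. Proposition~\ref{prop:continuum} applies to $G=S_3\cong M(3,2)$.
\end{proof}

For an arbitrary non-nilpotent group we have to find some $M(p,q)$ as a quotient of a subgroup. We use these facts from finite group theory. By Schmidt's theorem \cite[9.1.9]{Robinson}, a finite non-nilpotent group all of whose proper subgroups are nilpotent has the form $H=PQ$, where $P$ is a normal Sylow $p$-subgroup, $Q$ is a cyclic Sylow $q$-subgroup, and $p\ne q$ are primes. The Frattini subgroup $\Phi(P)$ of a finite $p$-group $P$, the intersection of its maximal subgroups, is characteristic, and $P/\Phi(P)$ is a vector space over $\mathbb F_p$. By a theorem of Burnside, an automorphism of $P$ of order prime to $p$ that acts trivially on $P/\Phi(P)$ is trivial. By Maschke's theorem, a finite-dimensional module over $\mathbb F_p$ for a group of order prime to $p$ is a direct sum of irreducible modules.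

\begin{lemma}\label{lem:section}
If $G$ is a finite group that is not nilpotent, then $M(p,q)\in\operatorname{var}(G)$ for some primes $p\ne q$.
\end{lemma}

\begin{proof}
Let $H$ be a non-nilpotent subgroup of $G$ of least order, and write $H=PQ$ with $Q=\langle y\rangle$ as in Schmidt's theorem. The subgroup $P\langle y^q\rangle$ has index $q$, so it is nilpotent and is the direct product of its Sylow subgroups; hence $y^q$ centralizes $P$. The element $y$ does not, since otherwise $H=P\times Q$ would be nilpotent. So conjugation by $y$ is an automorphism of $P$ of order $q$, and it acts nontrivially on $V=P/\Phi(P)$ by Burnside's theorem. By Maschke's theorem $V=A\oplus V'$, where $A$ is an irreducible $Q$-module on which $y$ acts nontrivially and $V'$ is the sum of the other summands.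

The subgroup $\Phi(P)$ is normal in $H$, and $H/\Phi(P)\cong V\rtimes Q$. In this group $V'$ is normal, being centralized by $V$ and invariant under $Q$, and the quotient is $A\rtimes Q$. There $y^q$ commutes with $A$ and with $Q$, so it is central, and dividing by $\langle y^q\rangle$ leaves $K=A\rtimes\langle\bar y\rangle\in\operatorname{var}(G)$ with $\bar y$ of order $q$.

Let $\eta$ be the endomorphism $a\mapsto\bar y^{-1}a\bar y$ of $A$, and let $R=\mathbb F_p[\eta]$ be the algebra it generates. Since $R$ is commutative, its elements are module endomorphisms of the irreducible module $A$, so the nonzero ones are invertible by Schur's lemma. Thus $R$ is a finite commutative ring without zero divisors, a field. As $\eta^q=1\ne\eta$, it is generated by the primitive $q$-th root of unity $\eta$, so there is an isomorphism $R\to F=\mathbb F_p(\zeta)$, and it sends $\eta$ to $\zeta^j$ for some $j$ prime to $q$. The $R$-subspaces of $A$ are its submodules, so $A$ is one-dimensional over $R$. Identify $A$ with $F$ and choose $i$ with $ij\equiv1\pmod q$. Then $\bar y^{\,i}$ generates $\langle\bar y\rangle$ and acts as multiplication by $\zeta$, so $K\cong M(p,q)$.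
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}(3)]
Combine Lemma~\ref{lem:section} with Proposition~\ref{prop:continuum}.
\end{proof}

\section{Nilpotent and completely regular joinands}\label{sec:limits}

\begin{proof}[Proof of Proposition~\ref{prop:limits}(a)]
Suppose that all words of length at least $k$ are equal in $\mathcal Q$. Call these words \emph{long} and the others \emph{short}, and let $J$ be the set of long words. It is an ideal of $X^+$, and every substitution maps it into itself. On long words the theory of $\mathcal P\vee\mathcal Q$ coincides with that of $\mathcal P$, by (E1). So for $\mathcal W\subseteq\mathcal P\vee\mathcal Q$,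
\begin{equation}\label{eq:theta}
\theta_{\mathcal W}:=\rho_{\mathcal W}\cap(J\times J)\ \supseteq\ \rho_{\mathcal P}\cap(J\times J).
\end{equation}
We bound separately the possibilities for long--long, short--short and short--long pairs in $\rho_{\mathcal W}$.

\emph{Long--long pairs.} The relation $\theta=\theta_{\mathcal W}$ is not itself the theory of a subvariety of $\mathcal P$, so we extend it to one. Let $\bar\theta$ consist of $\rho_{\mathcal P}$ and of all pairs $(u,v)$ with $u\mathrel{\rho_{\mathcal P}}u'\mathrel\theta v'\mathrel{\rho_{\mathcal P}}v$ for some $u',v'\in J$. This relation is reflexive and symmetric. Composing a pair of either kind with a pair in $\rho_{\mathcal P}$ gives a pair of the same kind. If $u\mathrel{\rho_{\mathcal P}}u'\mathrel\theta v'\mathrel{\rho_{\mathcal P}}v\mathrel{\rho_{\mathcal P}}v''\mathrel\theta w'\mathrel{\rho_{\mathcal P}}w$, then $v'\mathrel\theta v''$ by \eqref{eq:theta}, so $u'\mathrel\theta w'$; thus $\bar\theta$ is transitive. Multiplication by a word and substitution preserve $\rho_{\mathcal P}$, $\rho_{\mathcal W}$ and $J$, hence $\bar\theta$. So $\bar\theta$ is the theory of a subvariety of $\mathcal P$. If $u,v\in J$ and $(u,v)\in\bar\theta$,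 then all links in the defining chain lie in $\theta$ by \eqref{eq:theta}; hence $\bar\theta\cap(J\times J)=\theta$. Since $\mathcal P$ is small, there are finitely many possibilities for $\theta_{\mathcal W}$.

\emph{Short--short pairs.} Fix $Y\subseteq X$ with $2k$ letters. A permutation of $X$ moves any pair of short words into $Y^+\times Y^+$ and preserves $\rho_{\mathcal W}$. So these pairs are determined by a subset of the finite set of pairs of short words over $Y$.

\emph{Short--long pairs.} Let $u$ be short and $v$ long; after renaming, $u\in Y^+$. Let $\sigma$ fix the letters of $u$ and send all other letters to one letter of $u$, and put $v_1=\sigma(v)\in J\cap Y^+$. Then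
\[
(u,v)\in\rho_{\mathcal W}\iff(u,v_1)\in\rho_{\mathcal W}\ \text{ and }\ (v,v_1)\in\theta_{\mathcal W}.
\]
Indeed, applying $\sigma$ to $(u,v)$ gives $(u,v_1)$ and then $(v,v_1)$ by transitivity, and the converse is transitivity again. So it suffices to know $\theta_{\mathcal W}$ and, for each of the finitely many short $u\in Y^+$, the set of $v_1\in J\cap Y^+$ with $(u,v_1)\in\rho_{\mathcal W}$. By \eqref{eq:theta} this set is a union of classes of the restriction of $\rho_{\mathcal P}$ to $J\cap Y^+$, and there are finitely many such classes because $\mathcal P$ is finitely generated and therefore locally finite.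

Thus $\rho_{\mathcal W}$ is determined by data with finitely many possible values.
\end{proof}

For part (b), regard a completely regular semigroup as an algebra with the additional unary operation $x\mapsto x^{-1}$, the inverse of $x$ in the maximal subgroup containing $x$. These algebras form a variety, and the lattice of its subvarieties is modular \cite{Pastijn}, see also \cite{PR}. Recall that a lattice is \emph{modular} if $a\le c$ implies $a\vee(b\wedge c)=(a\vee b)\wedge c$.

\begin{proof}[Proof of Proposition~\ref{prop:limits}(b)]
Let $\mathcal P=\operatorname{var}(S)$ and $\mathcal Q=\operatorname{var}(T)$ with $S,T$ finite, and let $r$ be a common multiple of the orders of all subgroups of $S$ and $T$. Every element of $S$ or $T$ lies in a subgroup, so $\mathcal P\vee\mathcal Q$ satisfies $x^{r+1}\approx x$. In a semigroup satisfying this identity the powers of an element $a$ form a group with identity $a^r$, so the semigroup is completely regular and $a^{-1}=a^{2r-1}$. The unary operation is thus expressed by multiplication, and subalgebras, homomorphisms and direct products are the same in both signatures. Hence the semigroup varieties satisfying $x^{r+1}\approx x$ are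 the same as the varieties of completely regular semigroups satisfying it. The subvariety lattice $\Lambda$ of $\mathcal P\vee\mathcal Q$ is therefore an interval in a modular lattice, and it is modular.

If $\mathcal P\subseteq\mathcal W\subseteq\mathcal P\vee\mathcal Q$, then $\mathcal W=(\mathcal P\vee\mathcal Q)\wedge\mathcal W=\mathcal P\vee(\mathcal Q\wedge\mathcal W)$. So $\mathcal W$ is determined by a subvariety of $\mathcal Q$, and the interval $[\mathcal P,\mathcal P\vee\mathcal Q]$ is finite. Next let $\mathcal W_1\subseteq\mathcal W_2$ in $\Lambda$ have the same meet and the same join with $\mathcal P$. Then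
\[
\mathcal W_2=(\mathcal W_2\vee\mathcal P)\wedge\mathcal W_2=(\mathcal W_1\vee\mathcal P)\wedge\mathcal W_2=\mathcal W_1\vee(\mathcal P\wedge\mathcal W_2)=\mathcal W_1\vee(\mathcal P\wedge\mathcal W_1)=\mathcal W_1 .
\]
Hence $\mathcal W\mapsto(\mathcal W\wedge\mathcal P,\mathcal W\vee\mathcal P)$ is injective on each chain of $\Lambda$. Both components take finitely many values, so all chains in $\Lambda$ are finite.

Let $\mathcal W\in\Lambda$. It is locally finite, being a subvariety of $\operatorname{var}(S\times T)$. By (E3) it is the join of the chain $\operatorname{var}F_n(\mathcal W)$, $n\ge1$, which is finite; so $\mathcal W=\operatorname{var}F_n(\mathcal W)$ for some $n$, and $\mathcal W$ is generated by a finite semigroup. There are countably many finite semigroups up to isomorphism.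
\end{proof}

\begin{thebibliography}{9}

\bibitem{JL}
Marcel Jackson and Edmond W. H. Lee, \emph{Monoid varieties with extreme properties}, arXiv:1511.08239 (2015).

\bibitem{Pastijn}
F. Pastijn, \emph{The lattice of completely regular semigroup varieties}, J. Austral. Math. Soc. Ser. A 49 (1990).

\bibitem{PR}
M. Petrich and N. R. Reilly, Glasgow Math. J. 32 (1990).

\bibitem{Robinson}
D. J. S. Robinson, \emph{A Course in the Theory of Groups}.

\end{thebibliography}
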